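# Tensor closed localizing subcategories can form a proper class

Throughout we work in ZFC, $k$ is a field, modules are left modules, and $\omega^\omega$ is the set of functions $\omega\to\omega$.

## 1. A vector space with basis $\kappa^\omega$ and $2^\kappa$ module structures on it

Fix a regular uncountable cardinal $\kappa>|k|$. We begin with one vector space and some operators on it.

**Set-theoretic recall.** A subset of $\kappa$ is *club* if it is unbounded in $\kappa$ and contains the supremum of each of its nonempty subsets that is bounded in $\kappa$. A subset of $\kappa$ is *stationary* if it meets every club. The limit ordinals below $\kappa$ form a club, so the set of successor ordinals is not stationary. The set $\{\delta<\kappa\mid\operatorname{cf}\delta=\omega\}$ is stationary: given a club $C$, choose $c_0<c_1<\cdots$ in $C$; since $\kappa$ is regular and uncountable, $\sup_n c_n<\kappa$, and this supremum lies in $C$ and has cofinality $\omega$. Solovay's theorem (Jech, *Set Theory*, 3rd ed., Thm. 8.10) says that every stationary subset of $\kappa$ contains $\kappa$ pairwise disjoint stationary sets.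

Apply this to $\{\delta<\kappa\mid\operatorname{cf}\delta=\omega\}$ and index the resulting sets by $\kappa\times\{0,1\}$. We get pairwise disjoint stationary sets $S_{i,\varepsilon}$ with $i<\kappa$ and $\varepsilon\in\{0,1\}$, all of whose elements have cofinality $\omega$.

**Construction.** Let $\xi\in 2^\kappa$, that is, $\xi\colon\kappa\to\{0,1\}$. Let $M_\xi$ be the $k$-vector space with basis $\kappa^\omega$, the set of all functions $s\colon\omega\to\kappa$. For each $u\in\omega^\omega$ there is an operator $a_u$, and there are three more operators $r_1,r_2,r_3$, given on basis vectors by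
$$a_us=s\circ u,\qquad r_js=\begin{cases}s&\text{if }s\in R_j^\xi,\\0&\text{otherwise,}\end{cases}\tag{1}$$
where
$$R_1^\xi=\{s(0)<s(2)\},\qquad R_2^\xi=\{s(0)=\sup_{n\ge1}s(2n)\},\qquad R_3^\xi=\{s(2)\in S_{s(0),\,\xi(s(0))}\}.$$

For example, if $u$ exchanges $0$ and $1$, then $a_us=(s(1),s(0),s(2),\dots)$; if $u$ is constantly $0$, then $a_us$ is the constant sequence with value $s(0)$. Membership in $R_j^\xi$ depends only on the values of $s$ at even places. The odd places are kept free on purpose. The function $\xi$ enters only through $R_3^\xi$.

There is one more operator, $t$. Let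
$$Q=\prod_{n\ge0}k^{(\kappa)}=k^{(\kappa)}[[t]],$$
the formal power series in $t$ with coefficients in $k^{(\kappa)}$. On $Q$, multiplication by $t$ is injective, and $Q$ is $t$-adically separated ($\bigcap_nt^nQ=0$) and complete (every series $\sum_n t^{e_n}q_n$ with $e_n\to\infty$ converges). We have $|k^{(\kappa)}|=\kappa$, so $|Q|=\kappa^{\aleph_0}$, which is infinite and larger than $|k|$. Hence $\dim_kQ=|Q|=\kappa^{\aleph_0}=\dim_kM_\xi$. Choose any linear isomorphism $M_\xi\cong Q$ and let $t$ act on $M_\xi$ through it. No compatibility with the other operators is asked for.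

**What it is for.** Let $A$ be the free $k$-algebra on
$$G=\{t,r_1,r_2,r_3\}\sqcup\{a_u\mid u\in\omega^\omega\}.$$
Since $A$ is free, each $M_\xi$ is an $A$-module. The algebra $A$ does not depend on $\kappa$, but there are $2^\kappa$ modules $M_\xi$ for every $\kappa$. We shall prove that there are no nonzero maps $M_\xi\to M_\eta$ for $\xi\neq\eta$, and in fact that the only maps $M_\xi\to M_\xi\otimes_kV$ are $m\mapsto m\otimes v$. The operator $t$ will turn this vanishing of maps into a statement about derived categories: $M_\zeta$ cannot be built from the other $M_\xi$ by triangles and coproducts. As $\kappa$ grows, this gives too many localizing subcategories to fit into a set.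

## 2. The collection $\mathbf{Loc}(\mathcal T)$ and the two theorems

A *tensor triangulated category* $(\mathcal T,\otimes,\mathds 1)$ is here a triangulated category with set-indexed coproducts and a symmetric monoidal product that is exact and coproduct-preserving in each variable. We assume that $\mathcal T$ is *well generated* in the sense of Neeman, i.e. $\alpha$-well generated for some regular cardinal $\alpha$. We only need the case $\alpha=\aleph_0$, which is the case of *compactly generated* categories: there is a set of objects $C$ for which $\operatorname{Hom}(C,-)$ commutes with coproducts, and such that $X=0$ whenever $\operatorname{Hom}(C[n],X)=0$ for all these $C$ and all $n\in\mathbb Z$. For a ring $B$ the derived category $D(B)$ is an example, with the single generator $B$, since $\operatorname{Hom}(B[n],X)=H^{-n}(X)$.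

A *localizing subcategory* is a full triangulated subcategory closed under set-indexed coproducts (and under isomorphism). It is closed under direct summands (Bökstedt–Neeman): if $X\oplus Y$ lies in it, so does $E=(X\oplus Y)^{(\omega)}$, and $E\cong X\oplus(Y\oplus X)^{(\omega)}\cong X\oplus E$; the split triangle $E\to X\oplus E\to X\to E[1]$ then shows that $X$ lies in it. A localizing subcategory is *tensor closed* if it contains $X\otimes Y$ whenever it contains $X$. Write $\operatorname{Loc}(X)$ for the smallest tensor closed localizing subcategory containing $X$, and $\operatorname{loc}(X)$ for the smallest localizing subcategory containing $X$. Finally, $\mathbf{Loc}(\mathcal T)$ is the collection of all $\operatorname{Loc}(X)$, ordered by inclusion.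

Is $\mathbf{Loc}(\mathcal T)$ always a set? Srikanth B. Iyengar and Henning Krause, in "The Bousfield lattice of a triangulated category and stratification", arXiv:1105.1799 (2011), state that without additional hypotheses they do not know whether it is a set or a proper class. To be exact about words: "$\mathbf{Loc}(\mathcal T)$ is a proper class" means that there is no set $\mathcal S$ of objects such that every $\operatorname{Loc}(X)$ equals $\operatorname{Loc}(S)$ for some $S\in\mathcal S$. The same convention applies to localizing subcategories $\operatorname{loc}(X)$.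

The *Bousfield class* of $X$ is $\operatorname{A}(X)=\{Y\in\mathcal T\mid X\otimes Y=0\}$. The following fact, given with the problem, makes the question tempting: if $\mathcal T$ is $\alpha$-well generated, the Bousfield classes form a set, of cardinality at most $2^{2^{|\mathcal T^\alpha|}}$, where $\mathcal T^\alpha$ is the full subcategory of $\alpha$-compact objects.

For a $k$-algebra $B$ let $\mathcal T_B=D(k)\times D(B)$ with
$$(V,M)\otimes(W,N)=\bigl(V\otimes_kW,\;(V\otimes_kN)\oplus(W\otimes_kM)\bigr),\qquad\mathds 1=(k,0).\tag{2}$$
An *order embedding* is a map $f$ with $p\le q\iff f(p)\le f(q)$.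

**Theorem 1.** Let $A$ be the free $k$-algebra on the set $G=\{t,r_1,r_2,r_3\}\sqcup\{a_u\mid u\in\omega^\omega\}$. Then $\mathcal T_A$ is a compactly generated tensor triangulated category, with compact unit, and $\mathbf{Loc}(\mathcal T_A)$ is a proper class. More precisely, for every regular uncountable cardinal $\kappa>|k|$ the power set $\mathcal P(2^\kappa)$, ordered by inclusion, order-embeds into $\mathbf{Loc}(\mathcal T_A)$. Hence every partially ordered set embeds into $\mathbf{Loc}(\mathcal T_A)$. All the localizing subcategories involved, other than $0$, are generated by objects with one and the same Bousfield class.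

**Theorem 2.** The same holds with $A$ replaced by $k\langle x,y\rangle$, and by the $5$-dimensional path algebra $kK_3$ of the $3$-Kronecker quiver, over any field $k$. In particular the localizing subcategories of $D(kK_3)$ form a proper class.

So the answer to the question is no: $\mathbf{Loc}(\mathcal T)$ need not be a set. No claim is made here about rigidly-compactly generated $\mathcal T$.

## 3. The square-zero product on $D(k)\times D(B)$

This section checks that $\mathcal T_B$ is what it should be, and that its tensor product does not interfere with the localizing subcategories of $D(B)$.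

**$\mathcal T_B$ is a compactly generated tensor triangulated category.** Since $k$ is a field, $\otimes_k$ is exact, so formula (2) defines a product on $\mathrm{Ch}(k)\times\mathrm{Ch}(B)$ that preserves quasi-isomorphisms in each variable. The unit is right: $(k,0)\otimes(W,N)=(W,N)$. In a multiple product of pairs $(V_i,M_i)$, the first component is the product of all $V_i$, and the second is the direct sum over $i$ of the products of $M_i$ with the $V_j$, $j\ne i$. So every summand has at most one factor from $\mathrm{Ch}(B)$. On each summand the unit, associativity and symmetry isomorphisms are those of complexes of $k$-vector spaces. They are $B$-linear, because $B$ acts on one factor only. The coherence diagrams commute because, summand by summand, they are coherence diagrams of $\mathrm{Ch}(k)$. Everything descends to $\mathcal T_B$. The product is exact and preserves coproducts in each variable because $V\otimes_k-$ and $-\otimes_kM$ do. Finally $\operatorname{Hom}((k,0)[n],(W,N))=H^{-n}(W)$ and $\operatorname{Hom}((0,B)[n],(W,N))=H^{-n}(N)$ commute with coproducts and together detect zero objects, so $(k,0)$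 and $(0,B)$ are compact generators; the unit is one of them.

**Lemma 1.** For $M\in D(B)$ we have $\operatorname{Loc}((0,M))=0\times\operatorname{loc}(M)$. If $M\ne0$, the Bousfield class of $(0,M)$ is $0\times D(B)$.

*Proof.* Let $L\subseteq D(B)$ be localizing. Then $0\times L$ is localizing. It is tensor closed: $(0,Y)\otimes(W,N)=(0,W\otimes_kY)$, and $W$ is a coproduct of shifts of $k$ in $D(k)$, so $W\otimes_kY$ is a coproduct of shifts of $Y$. With $L=\operatorname{loc}(M)$ we get $\operatorname{Loc}((0,M))\subseteq0\times\operatorname{loc}(M)$. Conversely, $\{Y\in D(B)\mid(0,Y)\in\operatorname{Loc}((0,M))\}$ is localizing and contains $M$, so it contains $\operatorname{loc}(M)$. For the last claim, $(0,M)\otimes(W,N)=(0,W\otimes_kM)$ is a coproduct of shifts of $M$, one for each shifted copy of $k$ in $W$. As $M\neq0$, it vanishes if and only if $W=0$. $\square$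

**Remark (all tensor closed localizing subcategories of $\mathcal T_B$).** They are the $0\times L$ with $L\subseteq D(B)$ localizing, and $\mathcal T_B$ itself. Indeed, suppose $\mathsf S$ is tensor closed localizing and contains some $(V,M)$ with $V\ne0$. The direct summand $(V,0)$ lies in $\mathsf S$; as a shift of $k$ is a summand of $V$, so does $(k,0)=\mathds 1$, and then $\mathsf S=\mathcal T_B$.

**Bousfield classes do not help to count.** The first thing to try for a positive answer is to show that $\operatorname{Loc}(X)$ is determined by $\operatorname{A}(X)$, since Bousfield classes form a set. Lemma 1 shows exactly where this stops: in $\mathcal T_B$ all objects $(0,M)$ with $M\ne0$ have the same Bousfield class. Take $B=k\times k$. Then $(0,k\times0)$ and $(0,0\times k)$ have the same Bousfield class, but they generate $0\times(D(k)\times0)$ and $0\times(0\times D(k))$. So the question about $\mathcal T_B$ becomes one about localizing subcategories of $D(B)$, with no tensor product left.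

**Small $B$ by hand.** For $B=k$ every nonzero object of $D(k)$ has a shift of $k$ as a summand, so $D(k)$ has only the localizing subcategories $0$ and $D(k)$. By the remark, $\mathcal T_k$ has exactly three tensor closed ones: $0$, $0\times D(k)$ and $\mathcal T_k$.

Next let $B=R=k[t]$, the free algebra on *one* generator. We claim that the localizing subcategories $\operatorname{loc}(M)$ of $D(R)$ form a set. For a prime $\mathfrak p$ of $R$ let $k(\mathfrak p)$ be its residue field, and let $E=k(t)$ be the fraction field. By partial fractions $E/R=\bigoplus_pR[p^{-1}]/R$ over the monic irreducible $p$, and $R[p^{-1}]/R$ is the union of the modules $p^{-n}R/R\cong R/p^n$, which are iterated extensions of $R/p$. So $E/R$ lies in the localizing subcategory generated by the residue fields. Since $E=k((0))$ is one of them and $0\to R\to E\to E/R\to0$ is exact, $R$ lies in it too. Tensoring with $M\in D(R)$ gives $M\in\operatorname{loc}(k(\mathfrak p)\otimes^{\mathbf L}_RM\mid\mathfrak p)$. On the other hand $k(\mathfrak p)\otimes_R^{\mathbf L}M$ lies in $\operatorname{loc}(M)$, because $\{Y\mid Y\otimes^{\mathbf L}_RM\in\operatorname{loc}(M)\}$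 is localizing and contains $R$; and it is a coproduct of shifts of $k(\mathfrak p)$. Therefore $\operatorname{loc}(M)=\operatorname{loc}(k(\mathfrak p)\mid k(\mathfrak p)\otimes^{\mathbf L}_RM\neq0)$, which depends only on a set of primes. With two free generators this fails, by Theorem 2.

## 4. Test modules, and two obstacles

How does one show $X\notin\operatorname{loc}(M_i\mid i\in\Sigma)$? For any $N$, the class $\{Y\mid\operatorname{Hom}(Y,N[n])=0\text{ for all }n\in\mathbb Z\}$ is localizing. So it is enough to find a module $N$ with
$$\operatorname{Hom}(M_i,N[n])=0\ \text{ for all }i,n,\qquad\text{and}\qquad\operatorname{Hom}(X,N)\ne0.\tag{3}$$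

**Free algebras are hereditary.** Let $A$ be a free $k$-algebra on a set $G$. For every $A$-module $M$ there is an exact sequence of $A$-modules
$$0\to A\otimes_kk^{(G)}\otimes_kM\xrightarrow{\ \iota\ }A\otimes_kM\xrightarrow{\ \mu\ }M\to0,\tag{4}$$
where $\iota(a\otimes g\otimes m)=ag\otimes m-a\otimes gm$ and $\mu(a\otimes m)=am$. To see this, grade $A$ by word length. The map $a\otimes g\mapsto ag$ is an isomorphism from $A\otimes k^{(G)}$ onto the span of the words of length $\ge1$. So if $w\ne0$ has its top component in length $n$, then $\iota(w)$ has a nonzero component in length $n+1$; thus $\iota$ is injective. Clearly $\mu\iota=0$ and $\mu$ is surjective. Modulo the image of $\iota$, every element of $A\otimes M$ is equal to some $1\otimes m$, by lowering word length; if the element lies in $\ker\mu$, then $m=0$. So (4) is exact. Its first two terms are free, so all $A$-modules have projective dimension at most $1$. Equivalently, submodules of projectives are projective, i.e. $A$ is *left hereditary*. For such an algebra (3) only involves $\operatorname{Hom}$ and $\operatorname{Ext}^1$.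

**First obstacle: $\operatorname{Ext}^1$.** Let $X=M_\zeta$ with $\zeta\notin\Sigma\subseteq2^\kappa$. Granting that $\operatorname{Hom}(M_\xi,M_\zeta)=0$ for $\xi\ne\zeta$, the natural attempt is $N=M_\zeta$. It fails because $\operatorname{Ext}^1_A(M_\xi,M_\zeta)\neq0$ always. Indeed, applying $\operatorname{Hom}_A(-,M_\zeta)$ to (4) with $M=M_\xi$ identifies $\operatorname{Ext}_A^1(M_\xi,M_\zeta)$ with the cokernel of
$$\operatorname{Hom}_k(M_\xi,M_\zeta)\to\prod_{g\in G}\operatorname{Hom}_k(M_\xi,M_\zeta),\qquad f\mapsto(gf-fg)_{g\in G}.$$
The operator $r_1$ is the same idempotent $r$ of the vector space with basis $\kappa^\omega$ for $\xi$ and for $\zeta$. So every component $\varphi=rf-fr$ at $g=r_1$ satisfies $r\varphi r=rfr-rfr=0$. The family with the identity map at $g=r_1$ and $0$ elsewhere is not in the image, since $r\,\mathrm{id}\,r=r\neq0$.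

**Second obstacle: limits.** So we must enlarge $X$ until the $\operatorname{Ext}^1$ is gone, by adjoining extensions repeatedly, without creating maps from the $M_i$. At one step this is under control if we adjoin exactly $\operatorname{Ext}^1$-many copies of each $M_i$ and if $\operatorname{Hom}(M_i,\bigoplus_jM_j\otimes V_j)$ is no larger than $V_i$. The danger is at limit steps, because the $M_i$ are not finitely generated in general, and a union can receive maps that no stage receives. A toy example over $k[t]$: let $M=k[t,t^{-1}]/k[t]$ and $X_n=t^{-n}k[t]/k[t]$. Multiplication by $t$ is surjective on $M$ and nilpotent on $X_n$, so $\operatorname{Hom}(M,X_n)=0$ for all $n$. But $\bigcup_nX_n=M$, and $\operatorname{Hom}(M,M)\neq0$.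

The way past this point is the operator $t$. If $M_i$ is complete for $t$, and the adjoined pieces are $t$-torsion-free and $t$-separated, then a map from $M_i$ to a union cannot climb through infinitely many stages: an infinite sum $\sum t^{e_n}x_n$, which converges in $M_i$, would have to land at a finite stage and cannot.

## 5. Completeness for one operator forces maps to stop climbing

Let $A$ now be any left hereditary $k$-algebra and $t\in A$ an element. It need not be central, so $t^nY$ is only a subspace of a module $Y$. Let $\mathcal F$ be the class of $A$-modules $Y$ on which $t$ is injective and $\bigcap_nt^nY=0$. It is closed under submodules and direct sums. For $A=k[t]$, the module $k[t]$ is in $\mathcal F$, while $k[t]/(t)$ and $k[t,t^{-1}]$ are not.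

An increasing chain of submodules $Y_\gamma$ indexed by ordinals is *continuous* if $Y_\gamma=\bigcup_{\beta<\gamma}Y_\beta$ for every limit $\gamma$ in the index set.

**Lemma 2.** Let $Y=\bigcup_{\gamma<\rho}Y_\gamma$ be a continuous increasing chain of submodules with $Y_0=0$ and $Y_{\gamma+1}/Y_\gamma\in\mathcal F$ whenever $\gamma+1<\rho$. Then $Y\in\mathcal F$.

*Proof.* Let $0\ne y\in Y$. The least $\gamma$ with $y\in Y_\gamma$ is not $0$, and by continuity it is not a limit, so $\gamma=\beta+1$. Since $t$ is injective on $Y_{\beta+1}/Y_\beta$ and $y\notin Y_\beta$, we have $ty\notin Y_\beta$, so $ty\ne0$. Thus $t$ is injective on $Y$. The same argument applied to the chain $(Y_{\gamma'}/Y_\gamma)_{\gamma'\ge\gamma}$ shows that $t$ is injective on each $Y/Y_\gamma$.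

Now suppose $y=t^ny_n$ for all $n$, with $y$ and $\beta$ as above. In $Y/Y_{\beta+1}$ we have $t^ny_n=0$, so $y_n\in Y_{\beta+1}$ by injectivity. Then the nonzero class of $y$ lies in $\bigcap_nt^n(Y_{\beta+1}/Y_\beta)=0$, a contradiction. $\square$

**Lemma 3.** Let $M$ be an $A$-module on which $t$ is injective and which is $t$-adically separated and complete. There is no strictly increasing sequence $U_0\subsetneq U_1\subsetneq\cdots$ of submodules with union $U$ such that $M/U\in\mathcal F$ and $M/U_n\in\mathcal F$ for all $n$.

Completeness is essential here: over $k[t]$ the module $k[t]^{(\omega)}$ with $U_n$ the sum of the first $n$ copies is such a sequence, with $U=M$.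

*Proof.* Suppose there is one. Choose $x_n\in U_{n+1}\setminus U_n$. The class of $x_n$ in $M/U_n$ is nonzero and $\bigcap_dt^d(M/U_n)=0$, so there is $d_n\ge1$ with
$$x_n\notin U_n+t^{d_n}M.\tag{5}$$
Put $e_0=0$, $e_{n+1}=e_n+d_n$; then $e_n\to\infty$, and by completeness we can form
$$y=\sum_{n\ge0}t^{e_n}x_n,\qquad w_m=\sum_{n\ge m}t^{e_n-e_m}x_n.$$
Comparing modulo $t^lM$ for all $l$ and using separatedness, we have
$$y=\sum_{n<m}t^{e_n}x_n+t^{e_m}w_m,\qquad w_m=x_m+t^{d_m}w_{m+1}.\tag{6}$$
For $n<m$ we have $x_n\in U_{n+1}\subseteq U_m$, so $\sum_{n<m}t^{e_n}x_n\in U_m\subseteq U$. Hence the class of $y$ in $M/U$ lies in $t^{e_m}(M/U)$ for all $m$, and so it is $0$, because $M/U\in\mathcal F$. Thus $y\in U$, say $y\in U_m$. By (6), $t^{e_m}w_m\in U_m$. Since $t$ is injective on $M/U_m$, $w_m\in U_m$. Then $x_m=w_m-t^{d_m}w_{m+1}\in U_m+t^{d_m}M$, which contradicts (5). $\square$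

**Proposition 4.** Let $(M_i)_{i\in\Sigma}$ be a set of $A$-modules such that

* (a) $t$ is injective on each $M_i$, and $M_i$ is $t$-adically separated and complete;
* (b) for every family $(V_j)_{j\in\Sigma}$ of $k$-vector spaces and every $i$, the map $V_i\to\operatorname{Hom}_A(M_i,\bigoplus_jM_j\otimes_kV_j)$, $v\mapsto(m\mapsto m\otimes v)$, is bijective.

Let $X\neq0$ be an $A$-module with $\operatorname{Hom}_A(M_i,X)=0$ for all $i$. Then there is an $A$-module $N\supseteq X$ with $\operatorname{Hom}_A(M_i,N)=0=\operatorname{Ext}^1_A(M_i,N)$ for all $i$. Consequently $X\notin\operatorname{loc}(\bigoplus_{i\in\Sigma}M_i)\subseteq D(A)$.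

*Proof.* Let $\theta$ be a regular cardinal larger than $|A|+\aleph_0+\sum_i|M_i|$, for instance the successor of this cardinal.

**Step 1: the tower.** The aim is to kill all of $\operatorname{Ext}^1(M_i,-)$ at each stage and to create no homomorphism at a successor stage. We construct a continuous increasing chain $(X_\alpha)_{\alpha\le\theta}$ with $X_0=X$, taking unions at limits. Given $X_\alpha$, put $V_{\alpha,j}=\operatorname{Ext}^1_A(M_j,X_\alpha)$, choose a basis $\mathcal B_j$ of it, and let
$$0\to X_\alpha\to X_{\alpha+1}\to\bigoplus_jM_j\otimes_kV_{\alpha,j}\to0\tag{7}$$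
be the extension whose class in
$$\operatorname{Ext}^1_A\Bigl(\bigoplus_j\bigoplus_{b\in\mathcal B_j}M_j,\,X_\alpha\Bigr)=\prod_{j,\,b\in\mathcal B_j}\operatorname{Ext}^1_A(M_j,X_\alpha)$$
is the family $(b)_{j,b}$. Applying $\operatorname{Hom}_A(M_i,-)$ to (7) gives the exact sequence
$$0\to\operatorname{Hom}(M_i,X_\alpha)\to\operatorname{Hom}(M_i,X_{\alpha+1})\to\operatorname{Hom}\Bigl(M_i,\bigoplus_jM_j\otimes V_{\alpha,j}\Bigr)\xrightarrow{\ \partial\ }\operatorname{Ext}^1(M_i,X_\alpha)\to\operatorname{Ext}^1(M_i,X_{\alpha+1}).$$
By (b) the third term is $V_{\alpha,i}$. The map $m\mapsto m\otimes b$ with $b\in\mathcal B_i$ is the inclusion of the copy of $M_i$ with index $b$, and $\partial$ sends it to the pullback of (7) along this inclusion, which is $b$. Since $\partial$ and the map in (b) are $k$-linear, the composite $V_{\alpha,i}\to\operatorname{Ext}^1(M_i,X_\alpha)=V_{\alpha,i}$ is the identity. So $\partial$ is bijective, and therefore: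

1. $\operatorname{Hom}(M_i,X_\alpha)\to\operatorname{Hom}(M_i,X_{\alpha+1})$ is bijective;
2. $\operatorname{Ext}^1(M_i,X_\alpha)\to\operatorname{Ext}^1(M_i,X_{\alpha+1})$ is zero.

**Step 2: the quotients of the tower.** This prepares the limit case. By (a) all $M_j$ are in $\mathcal F$, so the direct sums $X_{\beta+1}/X_\beta\cong\bigoplus_jM_j\otimes V_{\beta,j}$ are too. Lemma 2, applied to the chain $(X_\beta/X_\gamma)_{\gamma\le\beta\le\alpha}$, gives $X_\alpha/X_\gamma\in\mathcal F$ for all $\gamma\le\alpha\le\theta$. (Nothing is claimed about $X$ itself.)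

**Step 3: $\operatorname{Hom}(M_i,X_\alpha)=0$ for all $i$ and all $\alpha\le\theta$.** This is the point where limits could spoil the construction. We use induction on $\alpha$. For $\alpha=0$ it is the hypothesis, and the successor case is (1). Let $\alpha$ be a limit and suppose there is $0\ne f\colon M_i\to X_\alpha$. Put $W_\gamma=f^{-1}(X_\gamma)$ for $\gamma\le\alpha$; this is a continuous increasing chain of submodules with $W_\alpha=M_i$. For $\gamma<\alpha$ we have $W_\gamma\neq M_i$, since otherwise $f$ would be a nonzero element of $\operatorname{Hom}(M_i,X_\gamma)=0$. As $M_i=\bigcup_{\gamma<\alpha}W_\gamma$, given $\gamma_n<\alpha$ we can pick an element outside $W_{\gamma_n}$ and then $\gamma_{n+1}<\alpha$ with this element in $W_{\gamma_{n+1}}$. This yields $\gamma_0<\gamma_1<\cdots<\alpha$ with $W_{\gamma_0}\subsetneq W_{\gamma_1}\subsetneq\cdots$. Let $\delta=\sup_n\gamma_n\le\alpha$; by continuity $W_\delta=\bigcup_nW_{\gamma_n}$. For every $\gamma\le\alpha$ the module $M_i/W_\gamma$ embeds into $X_\alpha/X_\gamma\in\mathcal F$, so it is in $\mathcal F$. Thus $U_n=W_{\gamma_n}$ and $U=W_\delta$ contradict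 Lemma 3.

**Step 4: $N=X_\theta$ has no $\operatorname{Ext}^1$ from $M_i$.** The tower is long enough that each class already lives at an earlier stage. Let $0\to P_1\to P_0\to M_i\to0$ be exact with $P_0$ free of rank at most $|M_i|$. Since $A$ is hereditary, $P_1$ is projective, and $|P_1|\le|P_0|<\theta$. A class in $\operatorname{Ext}^1(M_i,N)$ is represented by a map $P_1\to N$. Its image has fewer than $\theta$ elements, so by regularity of $\theta$ it lies in some $X_\beta$ with $\beta<\theta$. Hence the class comes from $\operatorname{Ext}^1(M_i,X_\beta)$. The map $\operatorname{Ext}^1(M_i,X_\beta)\to\operatorname{Ext}^1(M_i,N)$ factors through $\operatorname{Ext}^1(M_i,X_{\beta+1})$ and is zero by (2). So $\operatorname{Ext}^1(M_i,N)=0$, and $\operatorname{Hom}(M_i,N)=0$ by Step 3.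

**Step 5: conclusion in $D(A)$.** Since $A$ is hereditary, $\operatorname{Ext}^n(M_i,N)=0$ also for $n\ge2$. So $\{Y\in D(A)\mid\operatorname{Hom}(Y,N[n])=0\ \forall n\in\mathbb Z\}$ is a localizing subcategory containing all $M_i$, hence $\bigoplus_iM_i$. It does not contain $X$, because the inclusion $X\to N$ is nonzero. $\square$

## 6. Every homomorphism $M_\xi\to M_\eta\otimes V$ is a scalar

We return to $A$, $\kappa$ and $M_\xi$ of Section 1. Let $A_0\subseteq A$ be the subalgebra generated by $r_1,r_2,r_3$ and all $a_u$. It is free on these generators. The operator $t$ plays no role in this section.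

**Lemma 5.** Let $\xi,\eta\in2^\kappa$, let $V$ be a $k$-vector space, and let $h\colon M_\xi\to M_\eta\otimes_kV$ be $A_0$-linear. If $\xi\ne\eta$, then $h=0$. If $\xi=\eta$, then $h(m)=m\otimes v$ for a unique $v\in V$.

*Proof.* We regard elements of $M_\eta\otimes V$ as finitely supported functions $\kappa^\omega\to V$, and write $\operatorname{supp}$ for the support. The operator $a_u$ moves the value at $p$ to $p\circ u$, adding up values that are moved to the same place.

**Step 1: $h$ acts by post-composition, on each countable set.** First, let $p\in\operatorname{supp}h(s)$ and $s(a)=s(b)$ with $a\neq b$. We claim $p(a)=p(b)$. Define $u$ by $u(a)=b$ and $u(c)=c$ for $c\ne a$. Then $s\circ u=s$, so $h(s)=h(a_us)=a_uh(s)$ is supported on functions of the form $q\circ u$, and these take the value $q(b)$ at both $a$ and $b$. This proves the claim. So each $p\in\operatorname{supp}h(s)$ has the form $p=\psi\circ s$ for a unique $\psi\colon\operatorname{im}(s)\to\kappa$.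

For a countable nonempty $J\subseteq\kappa$ choose a surjection $s\colon\omega\to J$, and let $m_J\colon\kappa^J\to V$ be the finitely supported function with
$$h(s)=\sum_\psi m_J(\psi)\;\psi\circ s.$$
Let $\emptyset\ne J'\subseteq J$ and let $s'\colon\omega\to J'$ be surjective. Then $s'=s\circ u$ for some $u$: choose $u(n)$ in $s^{-1}(s'(n))$. Hence
$$h(s')=a_uh(s)=\sum_\psi m_J(\psi)\;\psi\circ s\circ u=\sum_\psi m_J(\psi)\;(\psi|_{J'})\circ s'.\tag{8}$$
For $J'=J$ this shows that $m_J$ does not depend on the choice of $s$. In general, since $\varphi\mapsto\varphi\circ s'$ is injective on $\kappa^{J'}$, it shows that $m_{J'}$ is the push-forward of $m_J$ along restriction: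
$$m_{J'}(\varphi)=\sum_{\psi|_{J'}=\varphi}m_J(\psi).$$

**Step 2: finitely many global functions describe $h$.** The aim is to glue the elements of the supports of the $m_J$ to functions $\kappa\to\kappa$. Let $n_J=|\operatorname{supp}m_J|<\infty$. By the push-forward property, $\operatorname{supp}m_{J'}$ is contained in the set of restrictions of elements of $\operatorname{supp}m_J$ whenever $J'\subseteq J$; so $n_{J'}\le n_J$. The numbers $n_J$ are bounded: if there were $J_i$ with $n_{J_i}\ge i$ for every $i\in\omega$, then $J=\bigcup_iJ_i$ would be countable with $n_J\ge i$ for all $i$. Let $n=\max_Jn_J$, attained at $J_*$.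

If $J_*\subseteq J\subseteq J'$ with $J'$ countable, then $n_J=n_{J'}=n$. The restrictions to $J$ of the $n$ elements of $\operatorname{supp}m_{J'}$ include the $n$ elements of $\operatorname{supp}m_J$, so restriction is a bijection $\operatorname{supp}m_{J'}\to\operatorname{supp}m_J$, and it preserves coefficients, since only one element of $\operatorname{supp} m_{J'}$ lies over each element of $\operatorname{supp} m_J$. Let $\psi_1^*,\dots,\psi_n^*$ be the elements of $\operatorname{supp}m_{J_*}$ and $v_1,\dots,v_n\neq0$ their coefficients. For every countable $J\supseteq J_*$ let $\psi_l^J$ be the unique element of $\operatorname{supp}m_J$ extending $\psi_l^*$. By uniqueness $\psi_l^{J'}|_J=\psi_l^J$ for $J\subseteq J'$. So there are functions $\psi_1,\dots,\psi_n\colon\kappa\to\kappa$ with $\psi_l|_J=\psi_l^J$ for all these $J$, and they are pairwise distinct already on $J_*$. Given $s\in\kappa^\omega$, take $J=J_*\cup\operatorname{im}(s)$ and push $m_J$ forward to $\operatorname{im}(s)$. The result is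
$$h(s)=\sum_{l=1}^nv_l\;\psi_l\circ s\qquad\text{for all }s\in\kappa^\omega.\tag{9}$$

**Step 3: each $\psi=\psi_l$ carries the conditions $R_j^\xi$ to the conditions $R_j^\eta$.** Let $s\in R_j^\xi$; we claim $\psi\circ s\in R_j^\eta$. Both memberships depend only on even places, so we may change the odd values of $s$ and assume that they enumerate $J_*$. Then $J_*\subseteq\operatorname{im}(s)$, so the functions $\psi_1\circ s,\dots,\psi_n\circ s$ are pairwise distinct. No cancellation can occur in (9), and $\operatorname{supp}h(s)=\{\psi_1\circ s,\dots,\psi_n\circ s\}$. From $r_js=s$ we get $h(s)=h(r_js)=r_jh(s)$, so $\operatorname{supp}h(s)\subseteq R_j^\eta$.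

**Step 4: $\psi=\mathrm{id}$ and $\xi=\eta$, if $n\geq 1$.** Here the three conditions are used in turn.

*$R_1$:* given $\beta<\gamma<\kappa$, apply Step 3 to an $s$ with $s(0)=\beta$, $s(2)=\gamma$. So $\psi$ is strictly increasing, and therefore $\psi(\beta)\ge\beta$ for all $\beta$.

*$R_2$:* if $\delta=\sup_{n\ge1}\delta_n$ in $\kappa$, apply Step 3 to an $s$ with $s(0)=\delta$, $s(2n)=\delta_n$. So $\psi(\delta)=\sup_{n\ge1}\psi(\delta_n)$. Let
$$C=\{\delta<\kappa\mid\delta\text{ limit},\ \psi[\delta]\subseteq\delta\}.$$
This is a club. It is clearly closed. It is unbounded: starting from any $\alpha_0$, choose $\alpha_{n+1}<\kappa$ larger than $\alpha_n$ and than all elements of $\psi[\alpha_n]$, which is possible since $\kappa$ is regular; then $\sup_n\alpha_n<\kappa$ lies in $C$. If $\delta\in C$ has cofinality $\omega$, choose $\delta_n<\delta$ with supremum $\delta$. Then $\delta_n\le\psi(\delta_n)<\delta$, so $\psi(\delta)=\sup_n\psi(\delta_n)=\delta$.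

*$R_3$:* let $i<\kappa$. As $S_{i,\xi(i)}$ is stationary, there is $\delta\in C\cap S_{i,\xi(i)}$. It has cofinality $\omega$, so $\psi(\delta)=\delta$. Apply Step 3 to an $s$ with $s(0)=i$, $s(2)=\delta$: we get $\delta=\psi(\delta)\in S_{\psi(i),\,\eta(\psi(i))}$. But $\delta\in S_{i,\xi(i)}$, and the sets $S_{i',\varepsilon}$ are pairwise disjoint. So $\psi(i)=i$ and $\xi(i)=\eta(i)$.

**Step 5: conclusion.** If $n=0$, then $h=0$ by (9). If $n\ge1$, then $\xi=\eta$ and all $\psi_l$ are the identity; being pairwise distinct, there is only one, so $n=1$ and $h(m)=m\otimes v_1$. Uniqueness of $v$ is clear since $M_\xi\neq0$. $\square$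

## 7. From rigid families to a proper class

Here we combine Proposition 4 with Lemma 5. Since we shall need the argument for two algebras, we separate what it uses. Fix a left hereditary $k$-algebra $B$ and $t\in B$. Call a family $(N_\xi)_{\xi\in2^\kappa}$ of nonzero $B$-modules *rigid and complete* if

* (a) $t$ is injective on each $N_\xi$, and $N_\xi$ is $t$-adically separated and complete;
* (b′) for every $k$-vector space $V$, $\operatorname{Hom}_B(N_\xi,N_\eta\otimes_kV)=0$ if $\xi\ne\eta$, and $V\to\operatorname{Hom}_B(N_\xi,N_\xi\otimes_kV)$, $v\mapsto(m\mapsto m\otimes v)$, is bijective.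

For instance, $(M_\xi)_{\xi\in2^\kappa}$ over $A$ is rigid and complete: (a) holds by the choice of $t$ in Section 1, and (b′) is Lemma 5, since $A$-linear maps are $A_0$-linear and the maps $m\mapsto m\otimes v$ are $A$-linear.

For a family $(N_\xi)_{\xi\in2^\kappa}$ of objects of $D(B)$ and $\Sigma\subseteq2^\kappa$, put $N_\Sigma=\bigoplus_{\xi\in\Sigma}N_\xi$.

**Lemma 6.** If $(N_\xi)_{\xi\in2^\kappa}$ is rigid and complete over the left hereditary algebra $B$, then
$$\operatorname{loc}(N_\Sigma)\subseteq\operatorname{loc}(N_{\Sigma'})\iff\Sigma\subseteq\Sigma'\qquad\text{for all }\Sigma,\Sigma'\subseteq2^\kappa.\tag{10}$$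

*Proof.* If $\Sigma\subseteq\Sigma'$, then $N_\Sigma$ is a direct summand of $N_{\Sigma'}$, so the inclusion holds. Now let $\zeta\in\Sigma\setminus\Sigma'$. Then $N_\zeta\in\operatorname{loc}(N_\Sigma)$, as a summand of $N_\Sigma$. We show $N_\zeta\notin\operatorname{loc}(N_{\Sigma'})$ with Proposition 4 for the family $(N_\xi)_{\xi\in\Sigma'}$ and $X=N_\zeta\ne0$. Condition (a) holds. For (b), let $h\colon N_\xi\to\bigoplus_{\eta\in\Sigma'}N_\eta\otimes V_\eta$ be $B$-linear. By (b′) its components with $\eta\ne\xi$ vanish, so $h$ maps into $N_\xi\otimes V_\xi$ and equals $m\mapsto m\otimes v$ for a unique $v\in V_\xi$. Finally $\operatorname{Hom}_B(N_\xi,N_\zeta)=0$ for $\xi\in\Sigma'$, by (b′) with $V=k$. $\square$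

**Lemma 7.** Let $B$ be a $k$-algebra. Suppose that for every regular uncountable $\kappa>|k|$ there is a family $(N_\xi)_{\xi\in2^\kappa}$ of objects of $D(B)$ satisfying (10). Then $\mathcal P(2^\kappa)$ order-embeds into $\mathbf{Loc}(\mathcal T_B)$ for every such $\kappa$, by subcategories that, apart from $0$, are generated by objects with Bousfield class $0\times D(B)$; every partially ordered set embeds into $\mathbf{Loc}(\mathcal T_B)$; and $\mathbf{Loc}(\mathcal T_B)$ is a proper class, as is the collection of localizing subcategories of $D(B)$.

*Proof.* By Lemma 1, $\operatorname{Loc}((0,N_\Sigma))=0\times\operatorname{loc}(N_\Sigma)$. So by (10), $\Sigma\mapsto\operatorname{Loc}((0,N_\Sigma))$ is an order embedding $\mathcal P(2^\kappa)\to\mathbf{Loc}(\mathcal T_B)$. If $\Sigma\neq\emptyset$, then $\operatorname{loc}(N_\Sigma)\not\subseteq\operatorname{loc}(N_\emptyset)=0$, so $N_\Sigma\ne0$ and the Bousfield class of $(0,N_\Sigma)$ is $0\times D(B)$ by Lemma 1.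

Let $P$ be a partially ordered set. The map $p\mapsto\{q\in P\mid q\le p\}$ is an order embedding $P\to\mathcal P(P)$. Choosing $\kappa$ with $2^\kappa\ge|P|$, we embed $\mathcal P(P)$ into $\mathcal P(2^\kappa)$, hence $P$ into $\mathbf{Loc}(\mathcal T_B)$.

Finally, suppose that a set $\mathcal S$ of objects of $\mathcal T_B$ represents all $\operatorname{Loc}(X)$. Let $\kappa$ be the successor of $|\mathcal S|+|k|+\aleph_0$. It is regular and uncountable, $\kappa>|k|$, and $2^\kappa>|\mathcal S|$. The $2^\kappa$ objects $(0,N_\xi)$ generate pairwise distinct subcategories $\operatorname{Loc}((0,N_\xi))$, by (10) for one-element sets. This is a contradiction. The same argument with the $2^\kappa$ distinct subcategories $\operatorname{loc}(N_\xi)$ applies to $D(B)$. $\square$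

**Proof of Theorem 1.** Section 3 shows that $\mathcal T_A$ is a compactly generated tensor triangulated category with compact unit. Free algebras are hereditary by (4). For each regular uncountable $\kappa>|k|$ the family $(M_\xi)_{\xi\in2^\kappa}$ is rigid and complete, so it satisfies (10) by Lemma 6. Lemma 7 gives the rest. $\blacksquare$

## 8. Five generators suffice

The algebra $A$ has $2^{\aleph_0}$ generators. To replace it by a finitely generated algebra we let a power series ring carry the list of generators of $A_0$.

Let $K=k[[z]]$, with the operators $z$ (multiplication by $z$) and $d(q)=q(0)\cdot1$.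

**Lemma 8.** For vector spaces $U,U'$, every linear map $g\colon K\otimes U\to K\otimes U'$ commuting with $z$ and $d$ is $\mathrm{id}_K\otimes g'$ for a unique linear map $g'\colon U\to U'$.

*Proof.* It suffices to show that, for each $u\in U$, the map $f\colon K\to K\otimes U'$, $f(q)=g(q\otimes u)$, satisfies $f(q)=q\otimes u'$ for some $u'\in U'$; then $u'$ is determined by $1\otimes u'=g(1\otimes u)$, and so depends linearly on $u$. We have $f(1)=f(d1)=df(1)\in k1\otimes U'$, so $f(1)=1\otimes u'$. Since $f$ commutes with $z$, $f(p)=p\otimes u'$ for polynomials $p$. For $q\in K$ and $n\ge0$ write $q=q_n+z^nq'$ with $q_n$ a polynomial. Then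
$$f(q)-q\otimes u'=z^n\bigl(f(q')-q'\otimes u'\bigr)\in z^n(K\otimes U').$$
In a basis of $U'$, an element of $K\otimes U'$ has finitely many coordinates in $K$, so $\bigcap_nz^n(K\otimes U')=0$. Hence $f(q)=q\otimes u'$. $\square$

**A linear map that lists the generators of $A_0$.** There is a linear map $\pi\colon K\to A_0$ whose image contains $1,r_1,r_2,r_3$ and all $a_u$. These are $2^{\aleph_0}$ elements, so it is enough that $\dim_kK\ge2^{\aleph_0}$. To see this, take $2^{\aleph_0}$ infinite subsets of $\omega$ with pairwise finite intersections (for example, identify $\omega$ with the set of finite $0$-$1$-sequences and take, for each infinite $0$-$1$-sequence, the set of its initial segments). The series $\sum_{n\in D}z^n$, for $D$ in this family, are linearly independent: given finitely many of the sets, each contains a number that is in none of the others.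

**The modules $\widehat M_\xi$.** Let $\Lambda=k\langle e,c,z,d,t\rangle$ be the free algebra on five generators. Fix $\kappa$ as before. For $\xi\in2^\kappa$ let
$$\widehat M_\xi=M_\xi\oplus(K\otimes_kM_\xi),$$
where $M_\xi$ is viewed only as an $A_0$-module. Let $e$ act as the projection onto $M_\xi$. Let
$$c(m,q\otimes m')=(\pi(q)m',0).$$
Let $z$ and $d$ act by zero on $M_\xi$ and through $K$ on $K\otimes M_\xi$. Finally, $\dim_kK\le|K|=|k|^{\aleph_0}\le\kappa^{\aleph_0}$, so $\dim_k\widehat M_\xi=\kappa^{\aleph_0}=\dim_kQ$; let $t$ act through any linear isomorphism $\widehat M_\xi\cong Q$.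

**Lemma 9.** The family $(\widehat M_\xi)_{\xi\in2^\kappa}$ over $\Lambda$ is rigid and complete.

*Proof.* Condition (a) holds by the choice of $t$. For (b′), let $h\colon\widehat M_\xi\to\widehat M_\eta\otimes V$ be $\Lambda$-linear. Commuting with $e$, it has the form $h=f\oplus g$ with $f\colon M_\xi\to M_\eta\otimes V$ and $g\colon K\otimes M_\xi\to K\otimes M_\eta\otimes V$. As $g$ commutes with $z$ and $d$, Lemma 8 gives $g=\mathrm{id}_K\otimes g'$ with $g'\colon M_\xi\to M_\eta\otimes V$ linear. Evaluating $hc=ch$ at $(0,q\otimes m)$ gives
$$f(\pi(q)m)=\pi(q)g'(m)\qquad(q\in K,\ m\in M_\xi).$$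
Choosing $q$ with $\pi(q)=1$, we get $f=g'$. Then $f$ commutes with all elements of the image of $\pi$, which contains generators of $A_0$; so $f$ is $A_0$-linear. By Lemma 5, $f=0$ if $\xi\neq\eta$, and then $h=0$. If $\xi=\eta$, then $f(m)=m\otimes v$ for a unique $v$, so $g(q\otimes m)=q\otimes m\otimes v$, and $h$ is $w\mapsto w\otimes v$ on $\widehat M_\xi$. Conversely, all these maps are $\Lambda$-linear. $\square$

## 9. Two generators suffice

Let $F=k\langle x,y\rangle$. We pass from $\Lambda$ to $F$ by writing a matrix algebra over $\Lambda$ as a quotient of $F$.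

**Step 1: $\mathrm{Mat}_6(\Lambda)$ is generated by two elements.** Let $g_0,\dots,g_4$ be the generators of $\Lambda$, let $N=6$, $c_1=1$ and $c_{j+2}=g_j$ for $0\le j\le4$. With matrix units $E_{pq}$, put
$$\mathbf x=\sum_{i<N}E_{i+1,i},\qquad\mathbf y=\sum_{i=1}^Nc_iE_{i,N},$$
and let $S$ be the $k$-subalgebra generated by $\mathbf x,\mathbf y$. Note that $\mathbf x^p=\sum_{i\le N-p}E_{i+p,i}$.

* $\mathbf x^{N-1}\mathbf y=E_{N1}\mathbf y=c_1E_{NN}=E_{NN}$ is in $S$. Hence so are $E_{Nj}=E_{NN}\mathbf x^{N-j}$ and $c_jE_{NN}=E_{Nj}\mathbf y$ for all $j$.
* We have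
$$\mathbf x^{p-1}\mathbf y=E_{pN}+\sum_{l=2}^{N-p+1}E_{p+l-1,N}\,(c_lE_{NN}),$$
and the indices $p+l-1$ in the sum are larger than $p$. So downward induction on $p$, starting with $E_{NN}\in S$, gives $E_{pN}\in S$ for all $p$.
* Hence $S$ contains all $E_{pq}=E_{pN}E_{Nq}$ and all $g_jE_{pq}=E_{pN}(g_jE_{NN})E_{Nq}$. These generate $\mathrm{Mat}_N(\Lambda)$.

So $x\mapsto\mathbf x$, $y\mapsto\mathbf y$ defines a surjection $F\to\mathrm{Mat}_N(\Lambda)$.

**Step 2: the family over $F$.** The aim is to carry Lemma 9 over to $F$. The space $\widetilde M_\xi=\widehat M_\xi^{\,N}$ of column vectors is a $\mathrm{Mat}_N(\Lambda)$-module, hence an $F$-module, and $\widetilde M_\eta\otimes V=(\widehat M_\eta\otimes V)^N$. As $F\to\mathrm{Mat}_N(\Lambda)$ is surjective, an $F$-linear map $H\colon\widetilde M_\xi\to\widetilde M_\eta\otimes V$ is the same as a $\mathrm{Mat}_N(\Lambda)$-linear map. Commuting with the $E_{pp}$, $H$ is diagonal, $H=(H_1,\dots,H_N)$; commuting with the $E_{pq}$, all $H_p$ are equal; and commuting with $\lambda E_{11}$ for $\lambda\in\Lambda$, $H_1$ is $\Lambda$-linear. Conversely every $\Lambda$-linear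 map, applied to each entry, is $\mathrm{Mat}_N(\Lambda)$-linear. So $\operatorname{Hom}_F(\widetilde M_\xi,\widetilde M_\eta\otimes V)=\operatorname{Hom}_\Lambda(\widehat M_\xi,\widehat M_\eta\otimes V)$, which by Lemma 9 is $0$ if $\xi\ne\eta$, and $V$ via $v\mapsto(m\mapsto m\otimes v)$ if $\xi=\eta$. Choose $\tau\in F$ mapping to $t\cdot I_N$. It acts on $\widetilde M_\xi\cong Q^N$ as $t$, so it is injective, and $\widetilde M_\xi$ is $\tau$-adically separated and complete. Thus $(\widetilde M_\xi)_{\xi\in2^\kappa}$ is rigid and complete over $F$, with $\tau$ in the role of $t$.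

**Proof of Theorem 2 for $k\langle x,y\rangle$.** The algebra $F$ is hereditary by (4). Lemma 6 gives (10) for $(\widetilde M_\xi)$, and Lemma 7 together with Section 3 gives all statements. $\blacksquare$

## 10. The $3$-Kronecker algebra

A $kK_3$-module is a triple of linear maps $\alpha,\beta,\gamma\colon U\to W$; we write it $(U,W;\alpha,\beta,\gamma)$. The algebra has dimension $5$: two vertices and three arrows. It is too small to contain an operator like $\tau$, so instead of repeating the construction we embed $D(F)$ into $D(kK_3)$.

**$kK_3$ is hereditary.** For vector spaces $U,W$ let $P(U)=(U,U^3)$, with the three inclusions $U\to U^3$ as structure maps, and $S(W)=(0,W)$. Then $\operatorname{Hom}(P(U),(U',W'))=\operatorname{Hom}_k(U,U')$ and $\operatorname{Hom}(S(W),(U',W'))=\operatorname{Hom}_k(W,W')$ are exact in $(U',W')$, so $P(U)$ and $S(W)$ are projective. For every module $(U,W;\alpha,\beta,\gamma)$ there is a surjection $P(U)\oplus S(W)\to(U,W)$, which is the identity on $U$ and on the second vertex is the map $U^3\oplus W\to W$, $(u_1,u_2,u_3,w)\mapsto\alpha u_1+\beta u_2+\gamma u_3+w$. The kernel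 is isomorphic to $S(U^3)$. So all modules have projective dimension at most $1$.

**Lemma 10.** Let $B$ be left hereditary. Every complex $Y$ of $B$-modules satisfies $Y\cong\bigoplus_iH^i(Y)[-i]\cong\prod_iH^i(Y)[-i]$ in $D(B)$. Consequently
$$\operatorname{Hom}_{D(B)}(Y,Y')\cong\prod_{i,j}\operatorname{Ext}_B^{i-j}(H^iY,H^jY').\tag{11}$$

*Proof.* Let $Z^i\supseteq B^i$ be the cocycles and coboundaries in $Y^i$, and $H^i=Z^i/B^i$. The sequence $0\to Z^{i-1}\to Y^{i-1}\to B^i\to0$ is exact and $\operatorname{Ext}^2(H^i,Z^{i-1})=0$, so $\operatorname{Ext}^1(H^i,Y^{i-1})\to\operatorname{Ext}^1(H^i,B^i)$ is surjective. Hence the extension $0\to B^i\to Z^i\to H^i\to0$ is the push-out of some extension $0\to Y^{i-1}\to E^i\to H^i\to0$ along $Y^{i-1}\to B^i$. The two-term complex $Y^{i-1}\to E^i$, in degrees $i-1$ and $i$, is quasi-isomorphic to $H^i[-i]$. It maps to $Y$ by the identity in degree $i-1$ and by $E^i\to Z^i\subseteq Y^i$ in degree $i$. This is a chain map: $Y^{i-1}\to E^i\to Z^i$ is the differential of $Y$, and $Z^i$ is killed by the next differential. On $H^i$ it induces the isomorphism $E^i/Y^{i-1}=H^i=Z^i/B^i$.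 Adding these maps over all $i$ gives $\bigoplus_iH^i[-i]\cong Y$. The canonical map $\bigoplus_iH^i[-i]\to\prod_iH^i[-i]$ is an isomorphism, because in each degree only one term is nonzero. Formula (11) follows: write $Y$ as a coproduct and $Y'$ as a product, and use $\operatorname{Hom}(H^iY[-i],H^jY'[-j])=\operatorname{Ext}^{i-j}(H^iY,H^jY')$. $\square$

**Step 1: an embedding of module categories.** For an $F$-module $M$ let
$$\Phi(M)=(M,M;\,1,x,y).$$
The functor $\Phi$ is exact and preserves products and coproducts. It is fully faithful: a morphism $\Phi(M)\to\Phi(M')$ is a pair of maps $\varphi,\varphi'\colon M\to M'$; compatibility with the first arrow says $\varphi=\varphi'$, and with the other two that $\varphi$ is $F$-linear. Its essential image consists of the modules with $\alpha$ invertible, since such a module is isomorphic to $(U,U;1,\alpha^{-1}\beta,\alpha^{-1}\gamma)$. By the five lemma the essential image is closed under extensions.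

**Step 2: $\Phi$ induces isomorphisms on $\operatorname{Ext}^1$.** This is needed because (11) involves $\operatorname{Ext}^1$. *Injectivity:* if $0\to\Phi(M')\to\Phi(E)\to\Phi(M)\to0$ splits, a section $\Phi(M)\to\Phi(E)$ comes from a map $M\to E$ by fullness, and this is a section by faithfulness. *Surjectivity:* the middle term of an extension of $\Phi(M)$ by $\Phi(M')$ is, up to isomorphism, some $\Phi(E)$, the maps come from $F$-linear maps $M'\to E\to M$, and the sequence of these maps is exact because exactness can be checked on the underlying vector space at one vertex.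

**Step 3: an embedding of derived categories.** Since $\Phi$ is exact, applying it termwise gives an exact, coproduct-preserving functor $\Phi\colon D(F)\to D(kK_3)$ with $H^i(\Phi Y)=\Phi(H^iY)$. Both algebras are hereditary, and $\Phi$ preserves the decompositions of Lemma 10, being compatible with coproducts and products. So under (11) the map $\operatorname{Hom}(Y,Y')\to\operatorname{Hom}(\Phi Y,\Phi Y')$ is the product of the maps on $\operatorname{Ext}^{i-j}$, which are isomorphisms for $i-j\in\{0,1\}$ by Steps 1 and 2, and maps between zero groups otherwise. So $\Phi$ is fully faithful on derived categories.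

**Step 4: transfer of localizing subcategories.** If $L\subseteq D(F)$ is localizing, then its essential image $\Phi(L)$ is localizing: a map $\Phi(Y)\to\Phi(Y')$ with $Y,Y'\in L$ comes from a map $Y\to Y'$, its cone is $\Phi$ of the cone of that map, and coproducts are preserved. Hence $\operatorname{loc}(\Phi(M))\subseteq\Phi(\operatorname{loc}(M))$. Conversely $\{Y\mid\Phi(Y)\in\operatorname{loc}(\Phi(M))\}$ is localizing and contains $M$, so $\Phi(\operatorname{loc}(M))\subseteq\operatorname{loc}(\Phi(M))$. Thus $\operatorname{loc}(\Phi(M))=\Phi(\operatorname{loc}(M))$. Since $\Phi$ is fully faithful, $\Phi(Y)\cong\Phi(Y')$ implies $Y\cong Y'$, so $\Phi(L)\subseteq\Phi(L')$ if and only if $L\subseteq L'$.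

**Proof of Theorem 2 for $kK_3$.** Let $\kappa>|k|$ be regular and uncountable, and $N_\xi=\Phi(\widetilde M_\xi)$ for $\xi\in2^\kappa$. Then $N_\Sigma=\Phi(\widetilde M_\Sigma)$, where $\widetilde M_\Sigma=\bigoplus_{\xi\in\Sigma}\widetilde M_\xi$, and $\operatorname{loc}(N_\Sigma)=\Phi(\operatorname{loc}(\widetilde M_\Sigma))$ by Step 4. By Section 9 the family $(\widetilde M_\xi)$ satisfies (10), and by Step 4 so does $(N_\xi)$. Lemma 7 with $B=kK_3$, together with Section 3, gives all statements for $\mathcal T_{kK_3}$, and it also shows that the localizing subcategories of $D(kK_3)$ form a proper class. $\blacksquare$
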